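\title{Finite sets meeting every $r$-plane in at most $2r$ points are Koszul}

\begin{abstract}
Let $S$ be a finite set of points in a projective space over a field such that every linear subspace of dimension $r\ge1$ contains at most $2r$ points of $S$. We prove that the homogeneous coordinate ring of $S$ is a Koszul algebra and compute its Poincar\'e series. The proof rests on a characterization of the hypothesis: over an algebraically closed field it holds exactly when there are linear forms $l,x,w,y$, with $l$ vanishing at no point of $S$, such that $ly=xw$ on $S$ and every function on $S$ is a combination, with linear coefficients, of $l$ and $x$, and also of $l$ and $w$. The bound $2r$ cannot be raised for any single $r$.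
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $k$ be a field, $V=k^{n+1}$ and $\mathbb P^n=\mathbb P(V)$. Points are classes of nonzero vectors of $V$, linear subspaces are projectivizations of $k$-linear subspaces of $V$, and their dimension is the projective one. Let $S\subset\mathbb P^n$ be a finite nonempty set of distinct points, $I_S\subset k[x_0,\dots,x_n]$ the homogeneous ideal of polynomials vanishing on $S$, and $A_S=k[x_0,\dots,x_n]/I_S$ the homogeneous coordinate ring.

A \emph{standard graded algebra} is a commutative graded $k$-algebra $A=\bigoplus_{d\ge0}A_d$ with $A_0=k$ that is generated by the finite-dimensional space $A_1$. It is \emph{Koszul} if the minimal graded free resolution of $k=A/A_{>0}$ is linear, that is, its $i$th term is a sum of copies of $A(-i)$, where $A(-i)_d=A_{d-i}$. Equivalently, $\operatorname{Tor}^A_i(k,k)_j=0$ for $j\ne i$. The set $S$ is \emph{Koszul} if $A_S$ is. For $i=1$ the vanishing of Tor is automatic. For $i=2$ it forces $A$ to be \emph{quadratic}: in a presentation $A=k[x_0,\dots,x_n]/J$ the ideal $J$ is generated in degrees at most $2$ (Lemma~\ref{lem:ss}(c)).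 The conditions for $i\ge3$ ask the same linearity of all higher syzygies.

Which configurations can be Koszul? Take $k$ algebraically closed. A quadric through three collinear points contains their line, so a set cut out by quadrics meets a line in at most $2$ points. In the plane, a conic through five points of which no three are collinear is irreducible, and two different irreducible conics have at most four common points; so such five points lie on at most one conic, and a set in $\mathbb P^2$ cut out by quadrics has at most $4$ points. The pattern $2,4,\dots$ continues: a quadric through $2r+1$ points of a rational normal curve in $\mathbb P^r$ contains the curve (Section~\ref{sec:sharp}). One is led to guess that nothing goes wrong as long as no subspace is overloaded in this sense: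
\begin{equation}\label{eq:H}
|S\cap L|\le 2\dim L\quad\text{for every linear subspace }L\subset\mathbb P^n\text{ with }\dim L\ge1. \tag{H}
\end{equation}
The conjecture posed in \cite{Pol} is that \emph{every set of distinct points satisfying \eqref{eq:H} is Koszul.} Kempf's theorem, that at most $2n$ points in general linear position in $\mathbb P^n$ are Koszul, is the case in which a subspace of dimension $r<n$ contains at most $r+1\le 2r$ points. Condition \eqref{eq:H} allows much more special position, for instance four coplanar points among six in $\mathbb P^3$. It is also known that \eqref{eq:H} makes $A_S$ quadratic and makes $S$ impose independent conditions on quadrics. We use none of these facts; what is needed is proved below.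

\begin{theorem}\label{thm:A}
Let $k$ be any field. If $S$ satisfies \eqref{eq:H}, then $A_S$ is Koszul. If moreover $S$ spans $\mathbb P^n$ and $|S|=s$, then
\[
\sum_i\dim\operatorname{Tor}_i^{A_S}(k,k)\,t^i=\frac{1+t}{1-nt+(s-n-1)t^2}.
\]
\end{theorem}

To state the geometric input, fix once and for all a vector $v_p\in V$ representing each $p\in S$. Evaluation at the $v_p$ sends a form of degree $d$ to a function on $S$, with kernel $(I_S)_d$. So $(A_S)_d$ is a subspace of $k^S$, and multiplication in $A_S$ is the pointwise product of functions. Linear forms, the elements of $V^*$, are regarded as functions on $S$ in this way, and $lV^*+xV^*\subset k^S$ is the space of functions $la+xb$ with $a,b\in V^*$. The set $S$ \emph{imposes independent conditions on quadrics} if $(A_S)_2=k^S$.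

\begin{theorem}\label{thm:B}
Let $k$ be algebraically closed and $n\ge1$. A finite nonempty set $S\subset\mathbb P^n$ satisfies \eqref{eq:H} if and only if there are $l,x,w,y\in V^*$, with $l$ vanishing at no point of $S$, such that
\begin{equation}\label{eq:star}
ly=xw\ \text{ on }S,\qquad lV^*+xV^*=k^S,\qquad lV^*+wV^*=k^S. \tag{$*$}
\end{equation}
\end{theorem}

\begin{theorem}\label{thm:C}
Let $k$ be infinite. For every $r\ge1$ and $n\ge r$ there is $S\subset\mathbb P^n$ with $|S\cap L|\le2\dim L$ for all $L$ with $1\le\dim L\ne r$, with $|S\cap L|\le 2r+1$ for $\dim L=r$, and with $A_S$ not quadratic, hence not Koszul.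
\end{theorem}

Condition \eqref{eq:H} is sufficient but not necessary: Example~\ref{ex:eight} is a Koszul set of eight points in $\mathbb P^3$.

The plan is as follows. The extremal case is $|S|=2n$. Modulo a linear form $l$ vanishing nowhere on $S$, the ring $A_S$ becomes an algebra $R$ with Hilbert function $(1,n,n-1)$, and \eqref{eq:star} says that $x$ and $w$ generate each other's annihilators in $R$. This produces a periodic linear resolution from which Koszulness follows by induction. Smaller sets are first enlarged to $2n$ points and then recovered by removing points one at a time (Sections~\ref{sec:rings} and~\ref{sec:reduction}). The main work is the existence of $l,x,w,y$. A general pair $(l,x)$ satisfies the second condition of \eqref{eq:star}, but it then determines $w$ up to a scalar and a multiple of $l$, so the pair $(l,w)$ cannot be chosen general. We bound the codimension of the variety of all pairs $(l,w)$ from above by a dimension count and from below by constructing conormal vectors; the bounds contradict each other unless the third condition holds (Sections~\ref{sec:linear} and~\ref{sec:existence}).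

\section{Four points in the plane}\label{sec:four}

Let $\operatorname{char}k\ne2$ and $S=\{(1:\pm1:\pm1)\}\subset\mathbb P^2$, with $v_p=(1,\varepsilon_1,\varepsilon_2)$. Any three of these vectors have determinant $\pm4$, so no three points are collinear and \eqref{eq:H} holds, with $|S|=2n=4$. The monomials $x_0^2,x_0x_1,x_0x_2,x_1x_2$ give the functions $1,\varepsilon_1,\varepsilon_2,\varepsilon_1\varepsilon_2$, which are a basis of $k^S$. Hence $(A_S)_2=k^S$, and the conics through $S$ form a space of dimension $6-4=2$, spanned by $x_1^2-x_0^2$ and $x_2^2-x_0^2$. Their common zeros are exactly the points of $S$.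

\emph{From four forms to Koszulness.} The form $l=x_0$ vanishes nowhere on $S$. The quotient $R=A_S/lA_S$ has dimensions $1,\ 3-1,\ 4-3,\ 4-4,\dots$, so $R=k[x_1,x_2]/(x_1^2,x_2^2)$, and it suffices to show that $R$ is Koszul (Corollary~\ref{cor:quot}). Take $x=x_1-x_2$, $w=x_1+x_2$, $y=0$. In $R$,
\[
x\,(ax_1+bx_2)=(b-a)\,x_1x_2,\qquad w\,(ax_1+bx_2)=(a+b)\,x_1x_2 .
\]
So $xR_1=wR_1=R_2$, the annihilator of $x$ is $wR$, and the annihilator of $w$ is $xR$. The module $N=R/xR$ therefore has the linear resolution
\[
\cdots\xrightarrow{\,x\,}R(-2)\xrightarrow{\,w\,}R(-1)\xrightarrow{\,x\,}R .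
\]
Now $N$ has basis $1,x_1$, so it is an extension $0\to k(-1)\to N\to k\to0$. In the long exact sequence, $\operatorname{Tor}^R_{i+1}(k,k)_j$ sits between $\operatorname{Tor}^R_{i+1}(N,k)_j$ and $\operatorname{Tor}^R_i(k,k)_{j-1}$, and induction on $i$ shows that it vanishes for $j\ne i+1$.

\emph{Where the four forms come from.} Let $l$ be any linear form vanishing nowhere on $S$, let $x\notin kl$, and let $q$ be the point $l=x=0$. The quadratic forms $la+xb$ are the conics through $q$, a space of dimension $5$. Since $q\notin S$, exactly one conic $Q$ of the pencil passes through $q$. So evaluation on $S$ has one-dimensional kernel on this space and is onto $k^S$. Write $Q=ly-xw$. Here $w$ is determined up to a scalar and a multiple of $l$: on the line $l=0$ we have $Q=-xw$, so $w$ cuts out the second intersection point $q'$ of the line with the conic. Two things must be checked for the pair $(l,w)$. First, $w\notin kl$: otherwise $Q=ly'$, and the line $y'=0$ would contain all four points. Second, $q'\notin S$, because $l$ vanishes at $q'$. The argument just given for $q$ then applies to $q'$, and \eqref{eq:star} holds.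

In the plane every admissible pair $(l,x)$ works. For $n\ge3$ we shall know the surjectivity of $(a,b)\mapsto la+xb$ only for general pairs, while $w$ is still determined by $(l,x)$. Nothing evident prevents $(l,w)$ from always falling into the bad locus, and Remark~\ref{rem:collinear} shows that it does so when \eqref{eq:H} fails by one point.

\section{Change of rings}\label{sec:rings}

In this section $k$ is any field. We use three elementary facts about a standard graded algebra $A$. First, $\operatorname{Tor}^A_p(k,k)_j=0$ for $j<p$, because the matrices of a minimal resolution have entries of positive degree. Second, for a field extension $K\supset k$ we have $\operatorname{Tor}^{A\otimes K}_p(K,K)=\operatorname{Tor}^A_p(k,k)\otimes K$ by flatness, so Koszulness and the Betti numbers $b_p=\dim\operatorname{Tor}^A_p(k,k)$ do not change. Third, if $A$ is Koszul with Hilbert series $H(t)=\sum_d\dim A_d\,t^d$, the alternating sum of Hilbert series along the resolution gives $\sum_p(-1)^pb_pt^pH(t)=1$, that is,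
\begin{equation}\label{eq:froberg}
\textstyle\sum_p b_pt^p=1/H(-t).
\end{equation}
The algebras $k[t]$ and $k[t]/t^2$ are Koszul: in both, all maps in the resolution of $k$ are multiplication by $t$.

Let $A\to R$ be a surjection of standard graded algebras. The change-of-rings spectral sequence is the first-quadrant spectral sequence of graded vector spaces
\[
E^2_{p,q}=\operatorname{Tor}^R_p\bigl(k,\operatorname{Tor}^A_q(R,k)\bigr)\ \Longrightarrow\ \operatorname{Tor}^A_{p+q}(k,k),\qquad d^r\colon E^r_{p,q}\to E^r_{p-r,\,q+r-1},
\]
whose differentials preserve the internal degree; $\operatorname{Tor}^A_m(k,k)$ has a finite filtration with quotients $E^\infty_{p,q}$, $p+q=m$. The module $\operatorname{Tor}^A_q(R,k)$ is killed by $A_{>0}$, hence by its image $R_{>0}$, so it is a sum of shifted copies of $k$ and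
\[
E^2_{p,q}=\operatorname{Tor}^R_p(k,k)\otimes_k\operatorname{Tor}^A_q(R,k),\qquad E^2_{p,0}=\operatorname{Tor}^R_p(k,k).
\]

\begin{lemma}\label{lem:ss}
Let $A\to R$ be a surjection of standard graded algebras with kernel $J$.
\begin{enumerate}
\item[(a)] If $R$ is Koszul and $\operatorname{Tor}^A_q(R,k)$ lies in degree $q$ for all $q$, then $A$ is Koszul.
\item[(b)] If $A$ is Koszul and $\operatorname{Tor}^A_q(R,k)_j=0$ for all $q\ge1$ and $j>q+1$, then $R$ is Koszul.
\item[(c)] If $R$ is Koszul, then $J$ is generated in degrees at most $2$.
\end{enumerate}
\end{lemma}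

\begin{proof}
(a) The term $E^2_{p,q}$ lies in degree $p+q$, hence so does the abutment.

(b) Suppose not, and let $p$ be minimal such that $\operatorname{Tor}^R_p(k,k)_j\ne0$ for some $j\ne p$; then $j>p$. No differential enters $E^r_{p,0}$, since its source would have $q<0$. For $r\ge2$ the differential $d^r$ leaving $E^r_{p,0}$ lands in a subquotient of $\operatorname{Tor}^R_{p-r}(k,k)\otimes\operatorname{Tor}^A_{r-1}(R,k)$. The first factor lies in degree $p-r$ by minimality of $p$ and the second in degrees at most $r$, so the target vanishes in degree $j>p$. Thus the degree-$j$ part of $E^2_{p,0}$ survives to $E^\infty_{p,0}$, a subquotient of $\operatorname{Tor}^A_p(k,k)$, which lies in degree $p$. This is a contradiction.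

(c) The space $E^2_{0,1}=\operatorname{Tor}^A_1(R,k)=J/A_{>0}J$ records the minimal generators of $J$. The only differential touching it is $d^2\colon E^2_{2,0}\to E^2_{0,1}$. Its source lies in degree $2$, and its cokernel $E^\infty_{0,1}$ is a subquotient of $\operatorname{Tor}^A_1(k,k)=A_{>0}/A_{>0}^2$, which lies in degree $1$.
\end{proof}

\begin{corollary}\label{cor:quot}
Let $A$ be a standard graded algebra.
\begin{enumerate}
\item[(a)] If $l\in A_1$ is a nonzerodivisor, then $A$ is Koszul if and only if $A/lA$ is.
\item[(b)] If $A$ is Koszul and $0\ne\sigma\in A_2$ satisfies $A_1\sigma=0$, then $A/k\sigma$ is Koszul.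
\end{enumerate}
\end{corollary}

\begin{proof}
(a) The resolution $0\to A(-1)\xrightarrow{l}A$ of $R=A/lA$ gives $\operatorname{Tor}^A_0(R,k)=k$, $\operatorname{Tor}^A_1(R,k)=k(-1)$, and zero for $q\ge2$. Both (a) and (b) of Lemma~\ref{lem:ss} apply.

(b) Put $R=A/k\sigma$ and tensor $0\to k(-2)\to A\to R\to0$ with $k$. The map $A\otimes_Ak\to R\otimes_Ak$ is an isomorphism and $A$ is free, so $\operatorname{Tor}^A_q(R,k)\cong\operatorname{Tor}^A_{q-1}(k,k)(-2)$ for $q\ge1$. This lies in degree $q+1$, and Lemma~\ref{lem:ss}(b) applies.
\end{proof}

\section{Reduction to four linear forms}\label{sec:reduction}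

Let $A=A_S$. If a linear form $l$ vanishes at no point of $S$, multiplication by $l$ is invertible on $k^S$, so $l$ is a nonzerodivisor of $A$. Such an $l$ exists when $k$ is infinite, since a vector space over an infinite field is not a finite union of proper subspaces. If in addition $A_2=k^S$, then $A_d\supset l^{d-2}A_2=k^S$ for $d\ge2$. If also $S$ spans $\mathbb P^n$, then $A_1=V^*$, and
\begin{equation}\label{eq:hilb}
A\ \text{has Hilbert function}\ (1,n+1,s,s,\dots),\qquad A/lA\ \text{has}\ (1,n,s-n-1),\qquad s=|S|.
\end{equation}

\begin{lemma}[criterion for $2n$ points]\label{lem:crit}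
Let $n\ge1$, let $S$ span $\mathbb P^n$ with $|S|=2n$, and let $l,x,w,y$ satisfy \eqref{eq:star} with $l$ vanishing nowhere on $S$. Then $S$ imposes independent conditions on quadrics and $A_S$ is Koszul.
\end{lemma}

\begin{proof}
We have $A_2\supset lV^*+xV^*=k^S$. By \eqref{eq:hilb}, $R=A/lA$ has Hilbert function $(1,n,n-1)$, and by Corollary~\ref{cor:quot}(a) it suffices to show that $R$ is Koszul. If $n=1$, then $R\cong k[t]/t^2$.

Let $n\ge2$. Conditions \eqref{eq:star} say that $xw=0$ in $R$ and $xR_1=R_2=wR_1$. As $R_2\neq0$, both $x$ and $w$ are nonzero in $R_1$. Multiplication by $x$ maps the $n$-dimensional space $R_1$ onto the $(n-1)$-dimensional space $R_2$, so its kernel is a line, namely $kw$. Since $R_3=0$, the annihilator of $x$ is $kw+R_2=kw+wR_1=wR$. Exchanging $x$ and $w$, the annihilator of $w$ is $xR$. Therefore $N=R/xR$ has the minimal linear resolution $\cdots\xrightarrow{x}R(-2)\xrightarrow{w}R(-1)\xrightarrow{x}R$, and $\operatorname{Tor}^R_i(N,k)$ lies in degree $i$. Moreover $N_d=0$ for $d\ge2$ and $\dim N_1=n-1$, so there is an exact sequence $0\to k(-1)^{n-1}\to N\to k\to0$, which gives exact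 sequences
\[
\operatorname{Tor}^R_{i+1}(N,k)_j\to\operatorname{Tor}^R_{i+1}(k,k)_j\to\bigl(\operatorname{Tor}^R_i(k,k)_{j-1}\bigr)^{n-1}.
\]
For $j\ne i+1$ the left term vanishes, and the right term vanishes by induction on $i$.
\end{proof}

The equality $|S|=2n$ made the kernel of $x$ a line. For $s<2n$ points the kernel has dimension $2n+1-s\ge2$ and $w$ does not span it. So we complete a smaller set to $2n$ points and then descend.

\begin{lemma}[adding points]\label{lem:add}
Let $k$ be infinite, $n\ge1$, and let $S\subset\mathbb P^n$ satisfy \eqref{eq:H}. Then $S$ is contained in a set $S^+$ of $2n$ points satisfying \eqref{eq:H}. Every set of $2n$ points satisfying \eqref{eq:H} spans $\mathbb P^n$.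
\end{lemma}

\begin{proof}
Taking $L=\mathbb P^n$ gives $|S|\le2n$. Suppose $|S|<2n$ and choose a point $q$ outside the finitely many proper subspaces spanned by subsets of $S$; in particular $q\notin S$. Let $L\ni q$ have dimension $r\ge1$. If $L=\mathbb P^n$, then $|S|+1\le 2n$. If $L\ne\mathbb P^n$, then $S\cap L$ does not span $L$, by the choice of $q$. So either $|S\cap L|\le1$, or $S\cap L$ spans a subspace of dimension between $1$ and $r-1$ and $|S\cap L|\le2(r-1)$. In both cases $|S\cap L|+1\le2r$. Thus $S\cup\{q\}$ satisfies \eqref{eq:H}, and we iterate. For the last claim, a proper subspace of dimension $r\ge1$ contains at most $2r<2n$ of the points, and one of dimension $0$ contains at most $1<2n$.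
\end{proof}

\begin{lemma}[removing a point]\label{lem:remove}
Let $k$ be infinite and $S=S'\sqcup\{q\}$, where $S'$ spans $\mathbb P^n$ and $S$ imposes independent conditions on quadrics. Then so does $S'$, and if $A_S$ is Koszul, then $A_{S'}$ is Koszul.
\end{lemma}

\begin{proof}
Every function on $S'$ extends to $S$ and is therefore given by a quadratic form. Choose $l$ vanishing nowhere on $S$ and put $R=A_S/lA_S$, $R'=A_{S'}/lA_{S'}$. Both sets span, so by \eqref{eq:hilb} the Hilbert functions are $(1,n,|S|-n-1)$ and $(1,n,|S|-n-2)$. The kernel of the surjection $R\to R'$ is thus a line $k\sigma\subset R_2$, and $R_1\sigma\subset R_3=0$. By Corollary~\ref{cor:quot}, Koszulness passes from $A_S$ to $R$, then to $R'$, then to $A_{S'}$.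
\end{proof}

It remains to supply the hypothesis of Lemma~\ref{lem:crit}.

\begin{proposition}\label{prop:main}
Let $k$ be algebraically closed, $n\ge1$, $|S|=2n$, and assume \eqref{eq:H}. Then there are $l,x,w,y\in V^*$ satisfying \eqref{eq:star}, with $l$ vanishing at no point of $S$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:A} from Proposition~\ref{prop:main}]
\emph{The field.} The space $(I_S)_d$ is the kernel of an evaluation map defined over $k$, so $A_S\otimes_k\bar k$ is the coordinate ring of $S$ over $\bar k$, and the assertions are unchanged by the extension. Condition \eqref{eq:H} holds over $\bar k$: if $L$ is a $\bar k$-subspace with $|S\cap L|\ge2$, then $S\cap L$ spans a subspace defined over $k$, of dimension $r'$ with $1\le r'\le\dim L$, so $|S\cap L|\le2r'\le2\dim L$. We may assume $k=\bar k$.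

\emph{The span.} Replacing $\mathbb P^n$ by the span of $S$ does not change $A_S$ and preserves \eqref{eq:H}, so we may assume that $S$ spans. If $n=0$, then $A_S=k[t]$, $s=1$, and the series is $1+t$. Let $n\ge1$.

\emph{Koszulness.} Take $S^+\supset S$ as in Lemma~\ref{lem:add}. By Proposition~\ref{prop:main} and Lemma~\ref{lem:crit}, $S^+$ is Koszul and imposes independent conditions on quadrics. Remove the points of $S^+\setminus S$ one at a time. Every intermediate set contains $S$ and so spans $\mathbb P^n$, and Lemma~\ref{lem:remove} carries both properties down to $S$.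

\emph{The series.} By \eqref{eq:hilb}, $(1-t)H(t)=1+nt+(s-n-1)t^2$, and \eqref{eq:froberg} gives the formula.
\end{proof}

\section{Dependencies and syzygies of a pair of linear forms}\label{sec:linear}

In this section and the next, $k$ is algebraically closed, $|S|=2n$ with $n\ge1$, and \eqref{eq:H} holds; by Lemma~\ref{lem:add} the vectors $v_p$ span $V$.

\subsection*{The two spaces attached to a pair}
Let $W=\operatorname{Hom}(V,k^2)$, the space of pairs $f=(f_1,f_2)$ of linear forms, of dimension $2n+2$. Let $[a,b]=a_1b_2-a_2b_1$ be the determinant on $k^2$. The formula $\langle v\otimes a,h\rangle=[h(v),a]$ defines a perfect pairing between $V\otimes k^2$ and $W$. For $\xi\in k^S$ and $f\in W$ put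
\[
\xi*f=\sum_{p\in S}\xi_p\,v_p\otimes f(v_p)\in V\otimes k^2 .
\]
Under $V\otimes k^2=V\oplus V$ its $i$th component is $\sum_p\xi_pf_i(v_p)v_p$. Define the \emph{dependencies} and the \emph{syzygies} of $f$ by
\[
D(f)=\{\xi\in k^S:\xi*f=0\},\qquad N(f)=\{g\in W:[f(v_p),g(v_p)]=0\text{ for all }p\in S\}.
\]
A vector $\xi$ is orthogonal, for the dot product on $k^S$, to all functions $f_1a+f_2b$ if and only if both components of $\xi*f$ vanish. Hence
\begin{equation}\label{eq:Dzero}
D(f)=0\iff f_1V^*+f_2V^*=k^S .
\end{equation}
Arrange the four forms in a matrix with rows $F,F'$ and columns $f,g$: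
\begin{equation}\label{eq:matrix}
\begin{pmatrix}l&x\\ w&y\end{pmatrix},\qquad F=(l,x),\quad F'=(w,y),\quad f=(l,w),\quad g=(x,y).
\end{equation}
The condition $ly=xw$ on $S$ reads either $F'\in N(F)$ or $g\in N(f)$, since a matrix and its transpose have the same determinant. So \eqref{eq:star} asks for a matrix whose determinant vanishes on $S$ and whose first row and first column both have no dependencies.

\subsection*{Relative versions}
Condition \eqref{eq:H} concerns all subspaces, so we need $D$ and $N$ for the points lying in one subspace, modulo a smaller one. A \emph{flat} is a subspace of $V$ spanned by some of the $v_p$. There are finitely many flats, among them $0$ and $V$, and a sum of flats is a flat. For $T\subset S$ let $\langle T\rangle$ be the flat spanned by the $v_p$ with $p\in T$. For a flat $M$ put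
\[
S_M=\{p\in S:v_p\in M\},\qquad\delta_M=2\dim M-2-|S_M| ,
\]
with $\dim M$ the vector space dimension. Condition \eqref{eq:H} gives $\delta_M\ge0$ whenever $\dim M\ge2$; also $\delta_V=0$ and $\delta_0=-2$. For $E\subset S$ we regard $k^E$ as the space of vectors in $k^S$ supported in $E$. For flats $M\subset M'$ and $f\in W$ consider
\[
\Phi_f\colon k^{S_{M'}\setminus S_M}\to(M'/M)\otimes k^2,\qquad\xi\mapsto\xi*f\bmod M\otimes k^2 ,
\]
which depends linearly on $f$, and put
\begin{align*}
D_{M'/M}(f)&=\ker\Phi_f=\{\xi\in k^{S_{M'}\setminus S_M}:\xi*f\in M\otimes k^2\},\\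
N_{M'/M}(f)&=\{g\in\operatorname{Hom}(M',k^2):g|_M=0,\ [f(v_p),g(v_p)]=0\text{ for all }p\in S_{M'}\setminus S_M\}.
\end{align*}
We write $D_M$, $N_M$ for $D_{M/0}$, $N_{M/0}$. Thus $D_V=D$, $N_V=N$, and $D_M(f)=D(f)\cap k^{S_M}$. For $\xi\in k^{S_{M'}}$ and $g\in\operatorname{Hom}(M',k^2)$ the same formula defines $\xi*g\in M'\otimes k^2$.

The maps $g\colon M'\to k^2$ with $g|_M=0$ form the dual of $(M'/M)\otimes k^2$ under the same pairing, and for $h\in W$
\begin{equation}\label{eq:skew}
\langle\Phi_h(\xi),g\rangle=\sum_p\xi_p\,[g(v_p),h(v_p)]=-\langle\xi*g,h\rangle ,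
\end{equation}
where the right-hand pairing is that of $V\otimes k^2$ with $W$. The first equality, with $h=f$, shows that $N_{M'/M}(f)$ is the annihilator of the image of $\Phi_f$. Its dimension is therefore $2\dim(M'/M)-|S_{M'}\setminus S_M|+\dim\ker\Phi_f$, that is,
\begin{equation}\label{eq:dim}
\dim N_{M'/M}(f)=\delta_{M'}-\delta_M+\dim D_{M'/M}(f),\qquad\dim N_M(f)=\delta_M+2+\dim D_M(f).
\end{equation}
This formula is the only place where the numbers of points enter: \eqref{eq:H} guarantees many syzygies on every flat.

\subsection*{Minimal vectors}
Let $D\subset k^S$ be a subspace. A nonzero $\xi\in D$ is \emph{minimal} if no nonzero vector of $D$ has support strictly contained in that of $\xi$. Two facts will be used.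
\begin{enumerate}
\item[(M1)] If $\xi$ is minimal and $\eta\in D$ has support contained in that of $\xi$, then $\eta\in k\xi$. Indeed, for $p$ in the support of $\xi$ the vector $\eta-(\eta_p/\xi_p)\xi$ has strictly smaller support, so it is zero.
\item[(M2)] Minimal vectors span $D$. Indeed, given $0\ne\eta\in D$, choose a minimal $\zeta$ with support contained in that of $\eta$, subtract the multiple of $\zeta$ that kills one coordinate of $\eta$, and induct on the size of the support.
\end{enumerate}
Minimal dependencies detect syzygies: the map $g\mapsto\xi*g$ has almost no kernel.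

\begin{lemma}\label{lem:rigid}
Suppose $f(v_p)\ne0$ for all $p\in S$. Let $M$ be a flat, $\xi$ a minimal vector of $D_{V/M}(f)$ with support $T$, and $M'=M+\langle T\rangle$. Then $M'\supsetneq M$ and $\xi\in D_{M'/M}(f)$; if $M=0$, then $\dim M'\ge2$. If $g\in N_{M'/M}(f)$ and $\xi*g\in M\otimes k^2$, then $g=\tau f$ on $\langle T\rangle$ for some $\tau\in k$.
\end{lemma}

\begin{proof}
The first two claims hold because $\emptyset\ne T\subset S_{M'}\setminus S_M$. If $M=0$, then $|T|\ge2$ since each $v_p\otimes f(v_p)$ is nonzero, and two distinct points span a space of dimension $2$. For $p\in T$, the conditions $[f(v_p),g(v_p)]=0$ and $f(v_p)\ne0$ give $g(v_p)=\chi_pf(v_p)$ with $\chi_p\in k$. Let $\chi\xi$ be the vector with coordinates $\chi_p\xi_p$ on $T$ and $0$ elsewhere. Then $(\chi\xi)*f=\xi*g\in M\otimes k^2$, so $\chi\xi\in D_{V/M}(f)$. By (M1), $\chi\xi=\tau\xi$, so $\chi_p=\tau$ and $g(v_p)=\tau f(v_p)$ for all $p\in T$.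
\end{proof}

\subsection*{Conormal vectors}
A dependency is a drop in the rank of $\Phi_f$. If it persists along a variety $\mathcal C$, it constrains the tangent spaces of $\mathcal C$, and the skew symmetry \eqref{eq:skew} makes the constraints explicit. Recall that for an irreducible closed subvariety $\mathcal C\subset W$ and $f\in\mathcal C$, the tangent space $T_f\mathcal C$ consists of the $h\in W$ such that every polynomial vanishing on $\mathcal C$ vanishes at $f+\varepsilon h$ over $k[\varepsilon]/\varepsilon^2$. Over an algebraically closed field the smooth points, where $\dim T_f\mathcal C=\dim\mathcal C$, form a dense open subset. Also, the rank of a matrix depending polynomially on $f\in\mathcal C$ is maximal on a dense open subset, the complement of the zero set of suitable minors. Let $\mathcal C^\circ\subset\mathcal C$ be the dense open set of smooth points at which, for every pair of flats $M\subset M'$, the number $\dim D_{M'/M}(f)$ takes its minimal value on $\mathcal C$.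

\begin{lemma}\label{lem:conormal}
Let $f\in\mathcal C^\circ$ and $\Omega=(T_f\mathcal C)^\perp\subset V\otimes k^2$, so that $\dim\Omega=\operatorname{codim}\mathcal C$. Then $\xi*g\in\Omega$ for all flats $M\subset M'$, all $\xi\in D_{M'/M}(f)$ and all $g\in N_{M'/M}(f)$.
\end{lemma}

\begin{proof}
Fix $M\subset M'$ and $h\in T_f\mathcal C$. Let $\rho$ be the rank of $\Phi_f$, which is the maximal rank of $\Phi$ on $\mathcal C$, and choose bases in which $\Phi_f=\operatorname{diag}(I_\rho,0)$. The $(\rho+1)$-minors of $\Phi$ are polynomials on $W$ vanishing on $\mathcal C$, so they vanish for $\Phi_{f+\varepsilon h}=\Phi_f+\varepsilon\Phi_h$. For $i,j>\rho$, take rows $1,\dots,\rho,i$ and columns $1,\dots,\rho,j$. All off-diagonal entries are multiples of $\varepsilon$, and a term of the determinant other than the diagonal one contains at least two of them. The diagonal term is $\varepsilon(\Phi_h)_{ij}$ modulo $\varepsilon^2$. Hence $(\Phi_h)_{ij}=0$ for $i,j>\rho$, which means $\Phi_h(\ker\Phi_f)\subset\operatorname{im}\Phi_f$. Since $g$ annihilates $\operatorname{im}\Phi_f$, \eqref{eq:skew} gives $\langle\xi*g,h\rangle=-\langle\Phi_h(\xi),g\rangle=0$.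
\end{proof}

Note that $\xi$ is a dependency only modulo $M$, yet $\xi*g$ is an honest element of $\Omega$, not a class modulo $M$. The method is already visible in the case $\mathcal C=W$: a dependency would create conormal vectors where there is no room for them.

\begin{lemma}\label{lem:generic}
The set $\mathcal O=\{F\in W:D(F)=0\}$ is open and dense in $W$.
\end{lemma}

\begin{proof}
The condition says that $\xi\mapsto\xi*F$ is injective, so $\mathcal O$ is open, and we must show that it is nonempty. Take $\mathcal C=W$, so $\Omega=0$, and $F\in\mathcal C^\circ$ with $F(v_p)\ne0$ for all $p$. Suppose $D(F)\ne0$. Let $\xi\in D(F)$ be minimal with support $T$, and $M'=\langle T\rangle$. Every $g\in N_{M'}(F)$ has $\xi*g=0$ by Lemma~\ref{lem:conormal}, hence $g\in kF|_{M'}$ by Lemma~\ref{lem:rigid} with $M=0$. So $\dim N_{M'}(F)\le1$. But $\dim M'\ge2$ and $\xi\in D_{M'}(F)$, so \eqref{eq:dim} gives $\dim N_{M'}(F)\ge0+2+1=3$.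
\end{proof}

\section{Existence of the four forms}\label{sec:existence}

We prove Proposition~\ref{prop:main}. By Lemma~\ref{lem:generic} a general first row of the matrix \eqref{eq:matrix} has no dependencies. We study the first columns that occur.

\subsection*{The variety of first columns}
For $F\in\mathcal O$, \eqref{eq:dim} gives $\dim N(F)=\delta_V+2=2$; this is where $|S|=2n$ is used. The space $N(F)$ is the kernel of the linear map $W\to k^S$, $F'\mapsto([F(v_p),F'(v_p)])_p$, which depends polynomially on $F$ and has constant rank on $\mathcal O$. Hence
\[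
\mathcal Z=\{(F,F'):F\in\mathcal O,\ F'\in N(F)\}
\]
is a vector bundle of rank $2$ over $\mathcal O$, irreducible of dimension $2n+4$. In the notation \eqref{eq:matrix}, let $\pi\colon\mathcal Z\to W$, $(F,F')\mapsto f$, let $\mathcal C$ be the closure of $\pi(\mathcal Z)$, an irreducible variety, and let $d$ be the minimal value of $\dim D(f)$ on $\mathcal C$. The goal is $d=0$.

We use two standard facts about the dominant morphism $\pi\colon\mathcal Z\to\mathcal C$ of irreducible varieties: its image contains a dense open subset of $\mathcal C$ (Chevalley), and each nonempty fiber has dimension at least $\dim\mathcal Z-\dim\mathcal C$. Fix $f=(l,w)\in\mathcal C$ with the following properties.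
\begin{enumerate}
\item[(G1)] $f\in\mathcal C^\circ$; in particular $\dim D(f)=d$.
\item[(G2)] $f\in\pi(\mathcal Z)$: there is $g=(x,y)\in N(f)$ such that $F=(l,x)$ has $D(F)=0$.
\item[(G3)] $l$ does not vanish identically on any nonzero subspace $M_1\cap M_2$ with $M_1,M_2$ flats; in particular $l(v_p)\ne0$ and $f(v_p)\neq0$ for all $p$.
\end{enumerate}
Conditions (G1) and (G2) hold on dense open subsets of $\mathcal C$. Condition (G3) excludes finitely many proper subspaces of $V^*$, so it is open in $f$. It holds somewhere on $\mathcal C$, because the dense set $\mathcal O$ contains a pair $(l,x)$ with such an $l$, and then $(l,0)=\pi\bigl((l,x),0\bigr)$. So such an $f$ exists. Fix also $g$ and $F$ as in (G2), let $\Omega=(T_f\mathcal C)^\perp$, and put $\Omega_M=\Omega\cap(M\otimes k^2)$ for a flat $M$.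

If $d=0$, we are done: $ly=xw$ on $S$ because $g\in N(f)$, the form $l$ vanishes nowhere on $S$, and $D(F)=D(f)=0$ gives the other two conditions of \eqref{eq:star} by \eqref{eq:Dzero}. So assume $d\ge1$; we derive a contradiction from two bounds on $\dim\Omega$.

\subsection*{The upper bound}
A point of the fiber $\pi^{-1}(f)$ is determined by its second column, which lies in $N(f)$, and $\dim N(f)=2+d$ by \eqref{eq:dim}. Therefore $2n+4-\dim\mathcal C\le2+d$, and
\begin{equation}\label{eq:upper}
\dim\Omega=2n+2-\dim\mathcal C\le d .
\end{equation}

\subsection*{Two sources of conormal vectors}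
The first components of $c*f$ and $c*g$ are the two components of $c*F$. So (G2) gives
\begin{equation}\label{eq:cap}
D(f)\cap D(g)\subset D(F)=0 .
\end{equation}
Consequently the map $D(f)\to\Omega$, $c\mapsto c*g$, of Lemma~\ref{lem:conormal} is injective and $\dim\Omega\ge d$. This misses a contradiction by exactly one. The missing vector has to come from \eqref{eq:H}, which is used by fixing a minimal dependency and varying the syzygy, as in Lemma~\ref{lem:generic}. That gives a surplus, but only inside $\Omega_M$ for a small flat $M$. For a flat $M$ with $\dim M\ge2$ consider the inequality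
\begin{equation}\label{eq:I}
\dim\Omega_M\ge\dim D_M(f)+\delta_M+1 . \tag{$\mathrm I_M$}
\end{equation}
For $M=V$ it reads $\dim\Omega\ge d+1$, the bound we want. We show that it holds for some flat, enlarge the flat while we can, and use \eqref{eq:cap} to finish when we cannot.

\medskip\noindent\emph{Step 1: some flat $M$ satisfies $(\mathrm I_M)$.}
Since $d\ge1$, there is a minimal $c\in D(f)$. Let $T$ be its support and $M=\langle T\rangle$, so $\dim M\ge2$ and $c\in D_M(f)$ by Lemma~\ref{lem:rigid}. By Lemma~\ref{lem:conormal}, $g'\mapsto c*g'$ is a linear map $N_M(f)\to\Omega_M$, and by Lemma~\ref{lem:rigid} its kernel lies in the line $kf|_M$. By \eqref{eq:dim},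
\[
\dim\Omega_M\ge\dim N_M(f)-1=\delta_M+1+\dim D_M(f).
\]

\medskip\noindent\emph{Step 2: if $(\mathrm I_M)$ holds and a minimal $\xi\in D_{V/M}(f)$, with support $T$, has $\langle T\rangle\cap M\ne0$, then $(\mathrm I_{M'})$ holds for $M'=M+\langle T\rangle\supsetneq M$.}
In Step 1 the trivial syzygy $f$ cost one dimension, and we cannot afford such a loss again. The hypothesis $\langle T\rangle\cap M\ne0$ prevents it. Consider the linear map
\[
N_{M'/M}(f)\to\Omega_{M'}/\Omega_M,\qquad g'\mapsto\xi*g' ,
\]
well defined by Lemmas~\ref{lem:rigid} and~\ref{lem:conormal}. If $g'$ is in the kernel, then $\xi*g'\in M\otimes k^2$, so $g'=\tau f$ on $\langle T\rangle$ by Lemma~\ref{lem:rigid}. Also $g'|_M=0$, so $\tau f$ vanishes on $\langle T\rangle\cap M\ne0$, and (G3) forces $\tau=0$. Then $g'$ vanishes on $\langle T\rangle$ and on $M$, so $g'=0$. The map is injective, and \eqref{eq:dim} and $(\mathrm I_M)$ give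
\[
\dim\Omega_{M'}\ge\dim\Omega_M+\delta_{M'}-\delta_M+\dim D_{M'/M}(f)\ge\delta_{M'}+1+\dim D_M(f)+\dim D_{M'/M}(f).
\]
Finally, let $c\in D_{M'}(f)$ and let $\bar c$ be its restriction to $S_{M'}\setminus S_M$. Then $\bar c*f=-(c-\bar c)*f\in M\otimes k^2$. So restriction maps $D_{M'}(f)$ to $D_{M'/M}(f)$, with kernel $D_M(f)$, and $\dim D_M(f)+\dim D_{M'/M}(f)\ge\dim D_{M'}(f)$. This proves $(\mathrm I_{M'})$.

\medskip\noindent\emph{Step 3: for $M$ maximal with $(\mathrm I_M)$, we have $D_{V/M}(f)\subset D(f)$.}
By Step 2 and maximality, every minimal $\xi\in D_{V/M}(f)$, with support $T$, has $\langle T\rangle\cap M=0$. Then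
\[
\xi*f\in(M\otimes k^2)\cap(\langle T\rangle\otimes k^2)=(M\cap\langle T\rangle)\otimes k^2=0,
\]
so $\xi\in D(f)$, and (M2) gives the inclusion. (If $M=V$, then $D_{V/M}(f)=0$.) Thus the process stops only when every dependency modulo $M$ is a true dependency, which is what makes \eqref{eq:cap} usable modulo $M$.

\medskip\noindent\emph{Step 4: the lower bound.}
With $M$ as in Step 3 and $g$ as in (G2), consider the linear map
\[
D(f)\to\Omega/\Omega_M,\qquad c\mapsto c*g .
\]
We claim that its kernel lies in $D_M(f)$. Let $c\in D(f)$ with $c*g\in M\otimes k^2$, and let $\bar c$ be the restriction of $c$ to $S\setminus S_M$. The vector $c-\bar c$ is supported in $S_M$, so $\bar c*f\equiv c*f=0$ and $\bar c*g\equiv c*g\equiv0$ modulo $M\otimes k^2$. Write $g(v_p)=\chi_pf(v_p)$ for $p\in S$, which is possible as $g\in N(f)$ and $f(v_p)\ne0$; then $\bar c*g=(\chi\bar c)*f$. So both $\bar c$ and $\chi\bar c$ lie in $D_{V/M}(f)$, hence in $D(f)$ by Step 3. This says $\bar c*f=0$ and $\bar c*g=0$, so $\bar c=0$ by \eqref{eq:cap}, and $c\in D(f)\cap k^{S_M}=D_M(f)$. The claim and $(\mathrm I_M)$ give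
\[
\dim\Omega\ge\dim\Omega_M+d-\dim D_M(f)\ge d+\delta_M+1\ge d+1,
\]
where the last inequality is \eqref{eq:H} for the flat $M$, of dimension at least $2$. This contradicts \eqref{eq:upper}. Hence $d=0$, and Proposition~\ref{prop:main} is proved. \qed

\begin{remark}\label{rem:collinear}
The proof of Lemma~\ref{lem:generic} needs only $\delta_{M'}\ge-1$, but Step 4 needs the full strength $\delta_M\ge0$. To see what fails, let $S\subset\mathbb P^2$ consist of three points $p_1,p_2,p_3$ on a line $\mathbb P(M)$ and a point $p_4$ off it, so $\delta_M=-1$. Let $\sum_{i\le3}a_iv_{p_i}=0$ be the relation, unique up to a scalar, with all $a_i\ne0$. Let $l$ vanish nowhere on $S$. For any form $u$, a vector $\xi\in D((l,u))$ has $\xi_{p_4}=0$ and $\xi_{p_i}l(v_{p_i})=\alpha a_i$, $\xi_{p_i}u(v_{p_i})=\beta a_i$; so $D((l,u))\ne0$ exactly when $u|_M\in kl|_M$. Take $x$ independent of $l$ on $M$, so that $D((l,x))=0$. If $ly-xw$ vanishes on $S$, it has three zeros on the line and vanishes on $M$; then $l|_M$ divides $w|_M$, and $D((l,w))\ne0$. A general first row is good and every resulting first column is bad.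
\end{remark}

\section{The characterization of condition (H)}\label{sec:B}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Suppose $S$ satisfies \eqref{eq:H}. Enlarge it to $S^+$ by Lemma~\ref{lem:add} and apply Proposition~\ref{prop:main} to $S^+$. Restriction $k^{S^+}\to k^S$ is onto, so the same four forms satisfy \eqref{eq:star} for $S$.

Conversely, let $l,x,w,y$ be as in the statement. Let $L=\mathbb P(U)$ with $\dim L=r\ge1$, so $\dim U=r+1$, and let $S_L=S\cap L$, which we may assume nonempty. Then $l|_U\ne0$. A function on $S_L$ extends to $S$, where it has the form $la+xb$, so the map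
\[
U^*\oplus U^*\to k^{S_L},\qquad(a,b)\mapsto la+xb ,
\]
is onto. Its kernel contains the restrictions to $U$ of $(x,-l)$ and of $(y,-w)$. If these are linearly independent, then $|S_L|\le2(r+1)-2=2r$. Otherwise, since the first is nonzero, the second is a multiple of it, and $w=\tau l$ on $U$ for some $\tau\in k$. The third condition of \eqref{eq:star}, restricted to $S_L$, then gives $k^{S_L}=lU^*+wU^*=lU^*$, so $|S_L|\le r+1\le2r$.
\end{proof}

\section{Sharpness, and failure of the converse}\label{sec:sharp}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
For $a\in k$ let $\gamma(a)=(1:a:\dots:a^r:0:\dots:0)\in\mathbb P^n$. These are distinct points of a rational normal curve in a subspace $\mathbb P^r\subset\mathbb P^n$ (for $r=1$, a line). Let $S=\{\gamma(a_1),\dots,\gamma(a_{2r+1})\}$ with the $a_i$ distinct. By the Vandermonde determinant, any $r+1$ or fewer of these points are linearly independent. A subspace of dimension $j$ with $1\le j<r$ therefore contains at most $j+1\le2j$ of them, since $j+2\le r+1$ of them span a subspace of dimension $j+1$. A subspace of dimension $j\ge r$ contains at most $|S|=2r+1$ of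 them, and $2r+1\le2j$ for $j>r$.

Let $G\in I_S$ be a form of degree at most $2$. Then $G(1,a,\dots,a^r,0,\dots,0)$ is a polynomial in $a$ of degree at most $2r$ with $2r+1$ roots, so it is zero, and $G$ vanishes at every $\gamma(a)$. Since $k$ is infinite, there is a point $q=\gamma(a)\notin S$. Choose for each $p\in S$ a linear form vanishing at $p$ and not at $q$. Their product lies in $I_S$ and does not vanish at $q$, so it is not in the ideal generated by the forms of degree at most $2$ in $I_S$. Hence $A_S$ is not quadratic, and by Lemma~\ref{lem:ss}(c) it is not Koszul.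
\end{proof}

\begin{example}\label{ex:eight}
Let $\operatorname{char}k\ne2$ and let $S$ be the set of eight points $(1:\pm1:\pm1:\pm1)\in\mathbb P^3$. It violates \eqref{eq:H}, since $8>6$. Let $B=k[x_0,\dots,x_3]/(x_i^2-x_0^2)_{i=1,2,3}$, which surjects onto $A_S$. The space $B_d$ is spanned by the monomials $x_0^{d-|I|}\prod_{i\in I}x_i$ with $I\subset\{1,2,3\}$, $|I|\le d$. On $S$ these become the functions $\prod_{i\in I}\varepsilon_i$ on $\{\pm1\}^3$, which are distinct characters of that group and hence linearly independent. So $B=A_S$. The form $x_0$ vanishes nowhere on $S$, and $A_S/x_0A_S=k[x_1,x_2,x_3]/(x_1^2,x_2^2,x_3^2)$ is a tensor product of three copies of $k[t]/t^2$. The tensor product over $k$ of their linear resolutions of $k$ is a linear resolution of $k$, so this algebra is Koszul, and $A_S$ is Koszul by Corollary~\ref{cor:quot}(a).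
\end{example}

\begin{thebibliography}{9}
\bibitem{Pol} Alexander Polishchuk, \emph{Koszul configurations of points in projective spaces}, arXiv:math/0412441 (2004).
\end{thebibliography}
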